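\title{Equivariant log-concavity fails for the cohomology of $\overline{\mathcal M}_{0,n}$}

\begin{abstract}
The symmetric group $\mathbb S_n$ acts on $V_k=H^{2k}(\overline{\mathcal M}_{0,n};\mathbb Q)$ by permuting the marked points. We show that the sequence $\{V_k\}$ is not equivariantly log-concave in general: for $n=440$ the sign representation occurs more often in $V_{19}\otimes V_{21}$ than in $V_{20}\otimes V_{20}$. Equivariant log-concavity fails for infinitely many $n$, and its strong form fails for every sufficiently large $n$. The proof reduces the multiplicity of the sign representation to a count of trees and uses that rooted trees all of whose automorphisms are even permutations are exponentially rare. We also show that the strong form holds for $n\le 8$.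
\end{abstract}

\section{The problem and the results}

Let $n\ge3$ and let $X=\overline{\mathcal M}_{0,n}$ be the moduli space of stable $n$-pointed curves of genus $0$. Its points are the isomorphism classes of connected nodal curves of arithmetic genus $0$, that is, trees of projective lines, with $n$ distinct smooth points labeled $1,\dots,n$, such that every component carries at least three nodes or marked points. It is a smooth projective variety of dimension $d=n-3$. The symmetric group $\mathbb S_n$ acts on $X$ by permuting the labels, so each
\[V_k=H^{2k}(X;\mathbb Q),\qquad 0\le k\le d,\]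
is a representation of $\mathbb S_n$. For representations $U,U'$ we write $U\subset U'$ if $U$ is isomorphic to a subrepresentation of $U'$, and $U\otimes U'$ carries the diagonal action.

\begin{definition}
A sequence $\{V_k\}$ of finite-dimensional representations of $\mathbb S_n$ is \emph{equivariantly log-concave} if $V_{k-1}\otimes V_{k+1}\subset V_k\otimes V_k$ for all $k$. It is \emph{strongly equivariantly log-concave} if $V_i\otimes V_l\subset V_j\otimes V_k$ for all $i\le j\le k\le l$ with $i+l=j+k$.
\end{definition}

Taking dimensions turns the first condition into the log-concavity $b_{k-1}b_{k+1}\le b_k^2$ of the numbers $b_k=\dim V_k$. For positive numbers this already gives $b_ib_l\le b_jb_k$: the ratios $b_{m+1}/b_m$ decrease, so $b_l/b_k\le b_j/b_i$. Representations cannot be divided, so the strong form is stated separately; it contains the ordinary form as the case $(i,j,k,l)=(k-1,k,k,k+1)$. The following problem is posed in \cite{CKL}.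

\begin{quote}
Is the sequence $\{H^{2k}(\overline{\mathcal M}_{0,n})\}_{0\le k\le n-3}$ strongly equivariantly log-concave for every $n\ge3$?
\end{quote}

One would guess that it is. The weaker property of unimodality does lift from numbers to representations: the hard Lefschetz theorem and Poincar\'e duality give $V_0\subset V_1\subset\dots\subset V_{\lfloor d/2\rfloor}$ and $V_k\cong V_{d-k}$. The same tools settle the extreme cases of the problem and all small $n$.

\begin{theorem}\label{thm:positive}
Let $0\le i\le j\le k\le l\le d$ and $i+l=j+k$. Then $V_i\otimes V_l\subset V_j\otimes V_k$ whenever $i=0$, or $l=d$, or $i+l=d$. For $n\le8$ the sequence $\{V_k\}$ is strongly equivariantly log-concave.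
\end{theorem}

Nevertheless the answer is negative, already for the ordinary form. To state the counterexample, let $t_p$ and $r_p$ be the numbers of isomorphism classes of trees and of rooted trees with $p$ vertices. Call a rooted tree \emph{even} if every automorphism fixing the root is an even permutation of the vertices, and let $e_p$ be the number of isomorphism classes of even rooted trees with $p$ vertices. For example, $e_3=1$: the path on three vertices rooted at an end has no nontrivial automorphism, while rooted at the middle vertex it has the transposition of the two leaves.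

\begin{theorem}\label{thm:square}
Let $K\ge7$ be odd and $n=K^2-1$. The multiplicity of the sign representation is $t_{K-1}t_{K+1}$ in $V_{K-2}\otimes V_K$ and $e_K^2$ in $V_{K-1}\otimes V_{K-1}$. For $K=21$, $n=440$,
\begin{align*}
t_{20}t_{22}&=823065\cdot5623756=4628716732140\\
&>3641910407641=1908379^2=e_{21}^2,
\end{align*}
so $V_{19}\otimes V_{21}\not\subset V_{20}\otimes V_{20}$ for $n=440$. Moreover $t_{K-1}t_{K+1}/e_K^2\to\infty$ exponentially in $K$, so equivariant log-concavity fails at $n=K^2-1$ for all large odd $K$.
\end{theorem}

\begin{theorem}\label{thm:large}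
\begin{enumerate}
\item[(1)] For every sufficiently large $n$, the sequence $\{V_k\}$ is not strongly equivariantly log-concave.
\item[(2)] There is $\eta>0$ such that for all large odd $K$ and all integers $n$ with $K^2-1-\eta K/\log K\le n\le K^2-1$ the sequence $\{V_k\}$ is not equivariantly log-concave: $V_{K-2}\otimes V_K\not\subset V_{K-1}\otimes V_{K-1}$.
\end{enumerate}
\end{theorem}

We do not determine the smallest $n$ for which the answer is negative, nor whether the ordinary form fails for every large $n$.

Theorem~\ref{thm:positive} is proved in Section~\ref{sec:positive}. Section~\ref{sec:model} introduces permutation representations $Q_p$ built from trees with $p$ vertices, in which the multiplicity of the sign representation is a count and the failure of log-concavity can be seen by hand. Section~\ref{sec:compare} shows with a weight argument that $V_{p-1}$ agrees with $Q_p$ as far as the relevant multiplicities are concerned. Sections~\ref{sec:square} and~\ref{sec:rare} prove Theorem~\ref{thm:square}, and Section~\ref{sec:large} proves Theorem~\ref{thm:large}.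

\section{Inclusions from duality and the Lefschetz theorem}\label{sec:positive}

Representations of a finite group in characteristic $0$ are semisimple, so a quotient of $U$ is also a subrepresentation of $U$. Every representation of $\mathbb S_n$ is isomorphic to its dual, because its character is real. We use three properties of the sequence $\{V_k\}$.
\begin{itemize}
\item[(D)] $V_m\cong V_{d-m}$. The group acts by holomorphic automorphisms, which preserve the orientation, so $V_d$ is trivial and Poincar\'e duality gives $V_{d-m}\cong V_m^\vee\cong V_m$.
\item[(L)] $V_a\subset V_b$ whenever $a\le b\le d-a$. The sum $\omega$ of the translates of an ample class is ample and invariant. By the hard Lefschetz theorem $\omega^{d-2a}\colon V_a\to V_{d-a}$ is bijective, so the equivariant map $\omega^{b-a}\colon V_a\to V_b$ is injective.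
\item[(K)] By a theorem of Keel, the ring $H^*(X;\mathbb Q)$ is generated by $H^2$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
If $i=0$, then $l=j+k$. By (K), $V_l$ is spanned by products of $l$ classes in $V_1$, so the cup product $V_j\otimes V_k\to V_l$ is an equivariant surjection, and $V_0\otimes V_l=V_l\subset V_j\otimes V_k$.

By (D), the inclusion for $(i,j,k,l)$ is equivalent to the inclusion for $(d-l,d-k,d-j,d-i)$. This reduces the case $l=d$ to the case $i=0$.

If $i+l=d$, then also $j+k=d$, so $i\le j\le d/2\le d-i$, and (D) and (L) give $V_i\otimes V_l\cong V_i\otimes V_i\subset V_j\otimes V_j\cong V_j\otimes V_k$.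

Let $n\le8$, so $d\le5$. If $i=j$, then $k=l$ and there is nothing to prove, so let $i<j\le k<l$. By duality we may assume $i+l\le d$, and by the first case $i\ge1$. Then $i\le j\le(i+l)/2\le d/2\le d-i$, so $V_i\subset V_j$ by (L). Further, $l\ge i+2\ge3$ gives $d-l\le2\le j\le k\le l$, so $V_l\cong V_{d-l}\subset V_k$ by (D) and (L). Hence $V_i\otimes V_l\subset V_j\otimes V_k$.
\end{proof}

The bound $d\le5$ is used only to get $d-l\le k$, which puts $V_l$ inside $V_k$. When $l\le d/2$, property (L) gives the opposite inclusion $V_k\subset V_l$ and the argument yields nothing. The counterexamples lie deep in this range: for $n=440$ the indices are $19,20,21$ and $d=437$.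

\section{Trees with legs and the sign representation}\label{sec:model}

\subsection*{Representations of the symmetric group}
For a partition $\lambda$ of $n$ let $S^\lambda$ be the corresponding irreducible representation, $\lambda'$ the transposed partition, and $[U:S^\lambda]$ the multiplicity of $S^\lambda$ in $U$. The $S^\lambda$ are defined over $\mathbb Q$ and stay irreducible over $\mathbb C$, so we complexify all representations; $U\subset U'$ holds if and only if $[U:S^\lambda]\le[U':S^\lambda]$ for all $\lambda$. To refute an inclusion it suffices to find one irreducible representation for which this fails. The sign is a convenient choice: since $S^\lambda\otimes\operatorname{sgn}\cong S^{\lambda'}$ and $S^\lambda$ is self-dual, $S^\lambda\otimes S^\mu$ contains $\operatorname{sgn}$ only if $\mu=\lambda'$, and then exactly once. Thus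
\begin{equation}\label{eq:sign}
[U\otimes U':\operatorname{sgn}]=\sum_{\lambda\vdash n}[U:S^\lambda]\,[U':S^{\lambda'}].
\end{equation}

A partition of the set $[n]=\{1,\dots,n\}$ into blocks of sizes $\mu_1\ge\mu_2\ge\cdots$ defines the Young subgroup $\mathbb S_\mu$ of permutations preserving each block, and $M^\mu=\mathbb C[\mathbb S_n/\mathbb S_\mu]$. By Young's rule, $S^\lambda\subset M^\mu$ implies $\lambda_1+\dots+\lambda_r\ge\mu_1+\dots+\mu_r$ for all $r$. We use this three times, in the following form.

\begin{lemma}\label{lem:young}
Let $\mathbb S_n$ act on a finite set $\Omega$. Suppose that the stabilizer of each element of $\Omega$ contains a Young subgroup in which some $r$ or fewer blocks together cover at least $n-c$ elements of $[n]$. Then every $S^\lambda\subset\mathbb C[\Omega]$ satisfies $\sum_{i>r}\lambda_i\le c$.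
\end{lemma}

\begin{proof}
An orbit whose stabilizer contains $\mathbb S_\mu$ is an equivariant image of $\mathbb S_n/\mathbb S_\mu$, so its span is a quotient of $M^\mu$. Hence $\lambda_1+\dots+\lambda_r\ge\mu_1+\dots+\mu_r\ge n-c$.
\end{proof}

We also use Frobenius reciprocity in the following case. Let a finite group $G$ act on a vector space $U$ with a basis $(u_x)_{x\in\Omega}$ such that $gu_x=\pm u_{gx}$ for an action of $G$ on $\Omega$. The stabilizer $G_x$ acts on $u_x$ by a character $\varepsilon_x$, and $U$ is the direct sum over the orbits of the representations $\operatorname{Ind}_{G_x}^G\varepsilon_x$. Therefore, for a one-dimensional character $\chi$ of $G$,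
\begin{equation}\label{eq:monomial}
[U:\chi]=\#\{\text{orbits } Gx\subset\Omega:\ \chi|_{G_x}=\varepsilon_x\}.
\end{equation}

\subsection*{Strata and trees}
A stable curve has a dual tree $T$, with a vertex for each component and an edge for each node, together with the map $f\colon[n]\to V(T)$ that sends $i$ to the component carrying the $i$-th point. We picture $i$ as a \emph{leg} attached to $f(i)$. The edges and legs at a vertex $v$ are its \emph{flags}; they correspond to the special points on the component, and there are $n_v=\deg v+|f^{-1}(v)|$ of them. The pair $(T,f)$ is \emph{stable} if $n_v\ge3$ for all $v$. The curves with a given stable pair form a locally closed stratum of $X$, isomorphic to $\prod_v\mathcal M_{0,n_v}$, where $\mathcal M_{0,m}$ is the space of $m$ distinct ordered points of $\mathbb P^1$ up to M\"obius transformations. The codimension of the stratum is the number of edges of $T$, and its closure is obtained by adding strata of smaller dimension. Let $P_k$ be the permutation representation of $\mathbb S_n$ on the strata of codimension $k$, that is, on the isomorphism classes of stable pairs with $k+1$ vertices.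

We will see that $V_k\subset P_k$. The stability condition makes $P_k$ awkward to decompose, so we drop it. For $p\ge2$ let $Q_p$ be the permutation representation on the isomorphism classes of all pairs $(T,f)$ with $T$ a tree with $p$ vertices and $f\colon[n]\to V(T)$ an arbitrary map. Fix one tree $T$ in each isomorphism class. The maps $f$ form a basis of $(\mathbb C^{V(T)})^{\otimes n}$, on which $\mathbb S_n$ permutes the factors, and the sums over $\operatorname{Aut}T$-orbits form a basis of the invariants. Hence
\begin{equation}\label{eq:Q}
Q_p\cong\bigoplus_{|V(T)|=p}\big((\mathbb C^{V(T)})^{\otimes n}\big)^{\operatorname{Aut}T}.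
\end{equation}
Put $N(p,q)=[Q_p\otimes Q_q:\operatorname{sgn}]$. For $g\in\operatorname{Aut}T$, $\operatorname{sgn}(g)$ is the sign of $g$ as a permutation of $V(T)$.

\begin{lemma}\label{lem:grid}
Let $p,q\ge2$ and $u=pq-n\ge0$. Then
\[N(p,q)=\sum_{T,T'}\big[\Lambda^u\mathbb C^{V(T)\times V(T')}:\chi\big],\qquad\chi(g,h)=\operatorname{sgn}(g)^q\operatorname{sgn}(h)^p,\]
where $T,T'$ run over the trees with $p$ and $q$ vertices and the multiplicity is taken for $G=\operatorname{Aut}T\times\operatorname{Aut}T'$.
\end{lemma}

\begin{proof}
Let $A=\mathbb C^{V(T)}$, $B=\mathbb C^{V(T')}$ and $D=A\otimes B=\mathbb C^{V(T)\times V(T')}$. With the diagonal action of $\mathbb S_n$ we have $A^{\otimes n}\otimes B^{\otimes n}\cong D^{\otimes n}$, so by \eqref{eq:Q} the summand of $Q_p\otimes Q_q$ for $(T,T')$ is $(D^{\otimes n})^G$. The actions of $G$ and $\mathbb S_n$ commute, and the tensors on which $\mathbb S_n$ acts by the sign form $\Lambda^nD$. So the summand contributes $\dim(\Lambda^nD)^G$. The wedge product $\Lambda^nD\otimes\Lambda^uD\to\Lambda^{pq}D$ is a perfect pairing, so $\Lambda^nD\cong\operatorname{Hom}(\Lambda^uD,\Lambda^{pq}D)$, and the invariants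 have dimension $[\Lambda^uD:\Lambda^{pq}D]$. Finally, $(g,1)$ permutes the grid $V(T)\times V(T')$ as $q$ disjoint copies of $g$, and $(1,h)$ as $p$ copies of $h$, so $G$ acts on $\Lambda^{pq}D$ by $\chi$.
\end{proof}

In words: a pair of maps $(f,f')$ places the $n$ labels in the cells of a $p\times q$ grid, antisymmetrization allows at most one label in each cell, and what remains is the set of the $u$ empty cells. When $u$ is small the count is governed by $\chi$, that is, by the parities of $p$ and $q$.

\begin{example}\label{ex:eight}
Let $n=8=2\cdot4=3\cdot3-1$. For $(p,q)=(2,4)$ the grid is full, $u=0$, and $\chi$ is trivial because both exponents are even. Each pair $(T,T')$ contributes $1$. There is one tree with two vertices and there are two with four, the path and the star, so $N(2,4)=2$.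

For $(p,q)=(3,3)$ one cell is empty, $u=1$, and $\chi=\operatorname{sgn}\boxtimes\operatorname{sgn}$. Both trees are the path on three vertices, whose nontrivial automorphism $\sigma$ is the transposition of the two ends. By \eqref{eq:monomial} we count the orbits of cells on whose stabilizer $\chi$ is trivial. The nine cells form four orbits: (end, end), (end, middle), (middle, end), (middle, middle). A cell of the first orbit has trivial stabilizer. A cell of any other orbit is fixed by $(\sigma,1)$ or by $(1,\sigma)$, where $\chi=-1$. So $N(3,3)=1$, and $Q_2\otimes Q_4\not\subset Q_3\otimes Q_3$.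
\end{example}

This is the whole mechanism. On the outer side the parities are even and every pair of trees counts; on the inner side they are odd and every tree with an odd symmetry is discarded. The example is not a counterexample to the problem, which has a positive answer for $n=8$. What is missing is a criterion for $V_{p-1}$ and $Q_p$ to have the same multiplicities.

\section{Comparing the cohomology with the tree model}\label{sec:compare}

Since $\sum_vn_v=n+2k\ge3(k+1)$ for a stable pair with $k$ edges, $P_k=0$ for $k>d$; we put $V_k=0$ for $k>d$ as well.

\begin{lemma}\label{lem:strata}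
Let $k\ge1$.
\begin{enumerate}
\item[(a)] $V_k\subset P_k$.
\item[(b)] If $\sum_{i>k}\lambda_i\ge5$, then $[V_k:S^\lambda]=[P_k:S^\lambda]$.
\end{enumerate}
\end{lemma}

Dually, (a) says that the closures of the strata span the homology, and (b) controls the relations among them. The case $n=4$, $k=1$ shows where the relations come from. Here $X=\mathbb P^1$, the strata of codimension $1$ are the three points $Z=\{0,1,\infty\}$, and $U=X\setminus Z=\mathcal M_{0,4}$. In the exact sequence $0\to H^0(X)\to H^0(Z)\to H^1_c(U)\to0$ the first term is $V_0\cong V_1$, the second is $P_1$, and the cokernel is dual to $H^1(\mathcal M_{0,4})$, which is spanned by $d\log z$ and $d\log(1-z)$ for the cross-ratio $z$ of the four points. In general $U$ has many strata, and its cohomology is hard to compute directly. Weights single out the few strata and degrees that contribute, and the relations again come from cross-ratios. A cross-ratio distinguishes at most four legs, and this is the source of the constant $5$.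

We recall the facts used. The groups $H^j(Y;\mathbb Q)$ and $H^j_c(Y;\mathbb Q)$ of a complex variety $Y$ carry mixed Hodge structures, preserved by automorphisms of $Y$; we write $\operatorname{gr}_a$ for the graded piece of weight $a$ and call a group pure of weight $a$ if it equals its $\operatorname{gr}_a$.
\begin{itemize}
\item[(W1)] For $Y'\subset Y$ closed, the sequence $\cdots\to H^j_c(Y\setminus Y')\to H^j_c(Y)\to H^j_c(Y')\to H^{j+1}_c(Y\setminus Y')\to\cdots$ consists of morphisms of mixed Hodge structures, and the functor $\operatorname{gr}_a$ on mixed Hodge structures is exact.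
\item[(W2)] If $Y$ is smooth and projective, $H^j(Y)$ is pure of weight $j$.
\item[(W3)] If $Y$ is smooth of dimension $m$, then $H^{2m-r}_c(Y)$ is dual to $H^r(Y)$, and weight $a$ in $H^r(Y)$ corresponds to weight $2m-a$.
\item[(W4)] (Brieskorn) If $Y\subset\mathbb C^m$ is the complement of hyperplanes $\ell_i=0$, then $H^*(Y;\mathbb C)$ is generated as an algebra by the classes $d\log\ell_i$, and $H^r(Y)$ is of Hodge type $(r,r)$, hence pure of weight $2r$.
\end{itemize}

\begin{proof}[Proof of Lemma~\ref{lem:strata}]
Let $k\le d$ and $\delta=d-k$. Let $Z$ be the closed union of the strata of dimension at most $\delta$, and $U=X\setminus Z$. As $X$ and $Z$ are compact, (W1) gives the equivariant exact sequence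
\begin{equation}\label{eq:les}
H^{2\delta}_c(U)\to H^{2\delta}(X)\to H^{2\delta}(Z)\to H^{2\delta+1}_c(U).
\end{equation}

\emph{Weights on $U$.} Moving three of the points to $0,1,\infty$ identifies $\mathcal M_{0,m}$ with the complement in $\mathbb C^{m-3}$ of the hyperplanes $z_i=0$, $z_i=1$, $z_i=z_j$. So every stratum $S$ is the complement of an arrangement of hyperplanes, and by (W3) and (W4),
\begin{equation}\label{eq:pure}
H^{2m-r}_c(S)\ \text{is pure of weight } 2m-2r\qquad(m=\dim S).
\end{equation}
Let $U_{\ge m}$ be the open union of the strata of dimension at least $m$. The complement of $U_{\ge m+1}$ in $U_{\ge m}$ is the disjoint union of the strata of dimension $m$, each open and closed in it. By (W1) the sequences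
\[\operatorname{gr}_aH^j_c(U_{\ge m+1})\to\operatorname{gr}_aH^j_c(U_{\ge m})\to\bigoplus_{\dim S=m}\operatorname{gr}_aH^j_c(S)\]
are exact and equivariant. By semisimplicity the middle term is contained in the sum of the outer terms, and descending induction on $m$, down to $U=U_{\ge\delta+1}$, gives
\begin{equation}\label{eq:sub}
\operatorname{gr}_aH^j_c(U)\subset\bigoplus_{\dim S>\delta}\operatorname{gr}_aH^j_c(S).
\end{equation}

\emph{Part (a).} Take $j=2\delta$ and a stratum of dimension $m>\delta$. Then $r=2m-2\delta>0$, and the weight in \eqref{eq:pure} is $2\delta-r<2\delta$. So $\operatorname{gr}_{2\delta}H_c^{2\delta}(U)=0$. The image of the first map in \eqref{eq:les} lies in a group pure of weight $2\delta$ by (W2), so it equals its $\operatorname{gr}_{2\delta}$, which is a quotient of $\operatorname{gr}_{2\delta}H^{2\delta}_c(U)=0$. Thus $H^{2\delta}(X)$ injects into $H^{2\delta}(Z)$.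

Let $Z'\subset Z$ be the closed union of the strata of dimension less than $\delta$. It has real dimension at most $2\delta-2$, so $H^{2\delta-1}(Z')=H^{2\delta}(Z')=0$, and (W1) gives $H^{2\delta}(Z)\cong\bigoplus_{\dim S=\delta}H^{2\delta}_c(S)$. Each summand is a line with a generator fixed by the complex orientation, and $\mathbb S_n$ permutes these generators as it permutes the strata. So $H^{2\delta}(Z)\cong P_k$, pure of weight $2\delta$ by \eqref{eq:pure}. Since $H^{2\delta}(X)=V_{d-k}\cong V_k$, we obtain $P_k\cong V_k\oplus C$, where $C$ is the cokernel of $H^{2\delta}(X)\to H^{2\delta}(Z)$.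

\emph{Part (b).} We show that every $S^\lambda\subset C$ has $\sum_{i>k}\lambda_i\le4$. The cokernel $C$ is pure of weight $2\delta$ and embeds in $H_c^{2\delta+1}(U)$, so $C\subset\operatorname{gr}_{2\delta}H_c^{2\delta+1}(U)$. In \eqref{eq:sub} a stratum of dimension $m$ contributes only if $2m-r=2\delta+1$ and $2m-2r=2\delta$, that is, $r=1$ and $m=\delta+1$. By (W3) and self-duality,
\[C\subset H:=\bigoplus_{\operatorname{codim}S=k-1}H^1(S).\]

For distinct points $x_1,\dots,x_4\in\mathbb P^1$ let the cross-ratio $(x_1,x_2,x_3;x_4)\in\mathbb C\setminus\{0,1\}$ be the image of $x_4$ under the M\"obius transformation sending $x_1,x_2,x_3$ to $0,1,\infty$. In the coordinates above,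
\[z_i=(0,1,\infty;z_i),\qquad 1-z_i=(1,0,\infty;z_i),\qquad 1-z_j/z_i=(z_i,0,\infty;z_j).\]
By (W4), $H^1(\mathcal M_{0,m})$ is spanned by $d\log z_i$, $d\log(z_i-1)=d\log(1-z_i)$ and $d\log(z_i-z_j)=d\log z_i+d\log(1-z_j/z_i)$, hence by the classes $d\log$ of cross-ratios of four of the points. By the K\"unneth formula $H^1(S)=\bigoplus_vH^1(\mathcal M_{0,n_v})$.

Let $\Omega$ be the set of tuples $(S,v,\phi_1,\dots,\phi_4)$ with $S$ a stratum of codimension $k-1$, $v$ a vertex of its tree, and $\phi_1,\dots,\phi_4$ distinct flags at $v$. The vertices and flags of $S$ are well defined, because a stable pair has no nontrivial automorphism: every leaf of the tree carries a leg and is therefore fixed, and an automorphism of a tree fixing all leaves is the identity. Send a tuple to the class in $H^1(S)$ of $d\log$ of the cross-ratio of the four corresponding special points on the component $v$. This definition uses no coordinates, so it gives an equivariant map $\mathbb C[\Omega]\to H$, which is surjective by the previous paragraph. A tuple is fixed by every permutation that, at each vertex, permutes the legs that are not among the $\phi_i$. The tree has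 $k$ vertices, so this is a Young subgroup with at most $k$ blocks covering all but at most four elements. Lemma~\ref{lem:young} with $(r,c)=(k,4)$ completes the proof.
\end{proof}

\begin{lemma}\label{lem:model}
Let $p\ge2$. Then $V_{p-1}\subset Q_p$; every $S^\lambda\subset Q_p$ has at most $p$ rows; and $[V_{p-1}:S^\lambda]=[Q_p:S^\lambda]$ if $\lambda_p\ge5$.
\end{lemma}

\begin{proof}
The class of $(T,f)$ is fixed by the Young subgroup whose blocks are the fibers of $f$. There are at most $p$ fibers, so Lemma~\ref{lem:young} with $(r,c)=(p,0)$ bounds the number of rows. We have $Q_p=P_{p-1}\oplus Q_p'$, where $Q'_p$ is spanned by the unstable pairs; with Lemma~\ref{lem:strata}(a) this gives the inclusion. An unstable pair has a vertex $v$ with $n_v\le2$, and $\deg v\ge1$ because $p\ge2$, so $|f^{-1}(v)|\le1$. The other $p-1$ fibers cover at least $n-1$ elements, and Lemma~\ref{lem:young} with $(r,c)=(p-1,1)$ shows that every $S^\lambda\subset Q_p'$ has $\lambda_p\le1$. If $\lambda_p\ge5$, then $S^\lambda\not\subset Q'_p$, and Lemma~\ref{lem:strata}(b) with $k=p-1$ applies.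
\end{proof}

The equality covers only the partitions with a long last row. For the trivial representation, the analogue of \eqref{eq:sign} pairs $\lambda$ with $\lambda$ and involves short partitions such as $(n)$, about which Lemma~\ref{lem:model} says little. The sign pairs $\lambda$ with $\lambda'$ and so bounds rows and columns at once.

\begin{proposition}\label{prop:transfer}
Let $p,q\ge2$ and $u=pq-n\ge0$. Then $[V_{p-1}\otimes V_{q-1}:\operatorname{sgn}]\le N(p,q)$, with equality if $u\le\min(p,q)-5$.
\end{proposition}

\begin{proof}
The inequality follows from $V_{p-1}\otimes V_{q-1}\subset Q_p\otimes Q_q$. For the equality, expand both sides by \eqref{eq:sign}. A partition $\lambda$ contributes to either side only if it has at most $p$ rows and at most $q$ columns. Its diagram is then the $p\times q$ rectangle with $u$ boxes removed, so $\lambda_p\ge q-u\ge5$ and $\lambda'_q\ge p-u\ge5$. By Lemma~\ref{lem:model} the terms for $\lambda$ on the two sides agree.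
\end{proof}

\begin{remark}
Some hypothesis is needed for the equality. In Example~\ref{ex:eight}, $N(2,4)=2$, and the only partition that can contribute to $[V_1\otimes V_3:\operatorname{sgn}]$ is $\lambda=(4,4)$, with $\lambda'=(2,2,2,2)$. But $d=5$, so $V_3\cong V_2\subset Q_3$ contains no $S^\mu$ with four rows, and the multiplicity is $0$.
\end{remark}

\section{The case $n=K^2-1$ and the counterexample}\label{sec:square}

Let $K\ge7$ be odd and $n=K^2-1=(K-1)(K+1)$. We repeat Example~\ref{ex:eight}, which is the case $K=3$, now within the range of Proposition~\ref{prop:transfer}.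

For $V_{K-2}\otimes V_K$ take $(p,q)=(K-1,K+1)$. Then $u=0\le K-6$, so the multiplicity is $N(K-1,K+1)$. Both $p$ and $q$ are even, $\chi$ is trivial, each pair of trees contributes $1$ in Lemma~\ref{lem:grid}, and $N(K-1,K+1)=t_{K-1}t_{K+1}$.

For $V_{K-1}\otimes V_{K-1}$ take $(p,q)=(K,K)$. Then $u=1\le K-5$, and $\chi=\operatorname{sgn}\boxtimes\operatorname{sgn}$. By \eqref{eq:monomial} we count the orbits of cells $(v,v')$ such that $\chi$ is trivial on the stabilizer $\operatorname{Aut}(T,v)\times\operatorname{Aut}(T',v')$, which means that the rooted trees $(T,v)$ and $(T',v')$ are both even. The triples consisting of $T$, $T'$ and an orbit of cells correspond to the pairs of isomorphism classes of rooted trees, so $N(K,K)=e_K^2$. This proves the first assertion of Theorem~\ref{thm:square}; the condition $K\ge6$ is what the two equalities require.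

\subsection*{Counting even rooted trees}
Deleting the root of a rooted tree leaves its \emph{branches}, each rooted at the neighbor of the old root, and the tree is determined by the multiset of its branches. An automorphism permutes the branches and preserves their isomorphism types. So the automorphism group is generated by the automorphisms of single branches, extended by the identity, and by the swaps of two isomorphic branches along a fixed isomorphism. A swap of branches with $s$ vertices is a product of $s$ transpositions. Hence a rooted tree is even if and only if all its branches are even and no two branches of odd size are isomorphic. Each even rooted tree of odd size can be used as a branch at most once, and each one of even size any number of times: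
\begin{equation}\label{eq:E}
E(x):=\sum_{s\ge1}e_sx^s=x\prod_{s\text{ odd}}(1+x^s)^{e_s}\prod_{s\text{ even}}(1-x^s)^{-e_s}.
\end{equation}
Put $F=E/x=\sum_{m\ge0}e_{m+1}x^m$. Then
\[\frac{xF'}{F}=\sum_{a\text{ odd}}ae_a\frac{x^a}{1+x^a}+\sum_{a\text{ even}}ae_a\frac{x^a}{1-x^a}=\sum_{s\ge1}c_sx^s,\qquad c_s=\sum_{a\mid s}\pm\,ae_a,\]
with the sign $-$ exactly when $a$ is odd and $s/a$ is even. Comparing coefficients in $xF'=F\sum c_sx^s$ gives
\[me_{m+1}=\sum_{s=1}^mc_s\,e_{m+1-s}\qquad(m\ge1).\]
Starting from $e_1=1$, this determines $c_1,e_2,c_2,e_3,\dots$ in turn. For instance $c_4=-1+2+8=9$ and $4e_5=1\cdot2+1\cdot1+4\cdot1+9\cdot1=16$. The values are as follows; the last step is $20e_{21}=38167580$.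
\[\begin{array}{rrr|rrr|rrr}
s&e_s&c_s&s&e_s&c_s&s&e_s&c_s\\\hline
1&1&1&8&34&281&15&10470&157074\\
2&1&1&9&75&679&16&24617&394153\\
3&1&4&10&166&1641&17&58237&990030\\
4&2&9&11&370&4071&18&138435&2491201\\
5&4&21&12&841&10146&19&330563&6280698\\
6&8&46&13&1937&25182&20&792745&15856549\\
7&16&113&14&4488&62721&21&1908379&
\end{array}\]

The values $t_{20}=823065$ and $t_{22}=5623756$ are tabulated in \cite{Harary} and \cite[A000055]{OEIS}. They can be checked from the numbers $r_m$ \cite[A000081]{OEIS} with Otter's formula
\[t_m=r_m-\frac12\Big(\sum_{i=1}^{m-1}r_ir_{m-i}-r_{m/2}\Big)\qquad(m\text{ even}),\]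
which reads $t_{20}=12826228-12003163$ and $t_{22}=97055181-91431425$. This proves the inequality $t_{20}t_{22}>e_{21}^2$ of Theorem~\ref{thm:square} and answers the problem in the negative, with $n=440$ and $(i,j,k,l)=(19,20,20,21)$.

\section{Even rooted trees are exponentially rare}\label{sec:rare}

One numerical inequality says nothing about other $K$. Indeed $t_2t_4=2>1=e_3^2$, but $t_4t_6=12<16=e_5^2$; here $t_6=1+2+2+1$, counting the trees of diameter $5,4,3,2$. Two effects compete: the choice of a root favors $e_K$, and the parity condition works against it. We show that the parity condition changes the exponential growth rate and therefore wins for large $K$.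

Let $\alpha$ be the radius of convergence of $r(x)=\sum r_px^p$. By Otter's theorem \cite{Otter}, $t_m\sim c\,\alpha^{-m}m^{-5/2}$ with $c>0$. Since all $t_m$ are positive, there is $\gamma>0$ with
\begin{equation}\label{eq:otter}
t_m\ge\gamma\,\alpha^{-m}m^{-5/2}\qquad(m\ge1).
\end{equation}
For Theorem~\ref{thm:square} it suffices that $E$ converges beyond $\alpha$. In Section~\ref{sec:large} we need a bound for the coefficients of $E^s$ that is uniform in $s$, and this is why the lemma also asserts $E(x_0)<1$.

\begin{lemma}\label{lem:rare}
There is $x_0>\alpha$ such that $E$ converges at $x_0$ and $E(x_0)<1$. In particular, the coefficient of $x^m$ in $E(x)^s$ is at most $x_0^{-m}$ for all $s,m\ge1$.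
\end{lemma}

\begin{proof}
Both $r$ and $E$ satisfy an equation $y\exp(-y)=x\exp h(x)$ with $h$ analytic on a disk larger than $|x|<\alpha$. The function $y\exp(-y)$ increases on $[0,1]$ to its maximum $1/\mathrm e$, so the equation can be solved analytically for $y$ as long as the right side stays below $1/\mathrm e$. We show that the right side for $E$ is strictly smaller than the one for $r$.

\emph{The equations.} Describing a rooted tree by its multiset of branches gives $r=x\prod_s(1-x^s)^{-r_s}$. Taking logarithms here and in \eqref{eq:E}, and using $\log(1+y)=\sum_j(-1)^{j-1}y^j/j$ and $-\log(1-y)=\sum_jy^j/j$, we get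
\begin{align*}
r&=x\exp(r+h_r),& h_r(x)&=\sum_{j\ge2}\frac1j\,r(x^j),\\
E&=x\exp(E+h_E),& h_E(x)&=\sum_{j\ge2}\frac1j\,E\big((-1)^{j-1}x^j\big).
\end{align*}
For $E$, note that the coefficient of $e_sx^{sj}/j$ is $(-1)^{j-1}$ for odd $s$ and $1$ for even $s$, which is $(-1)^{(j-1)s}$ in both cases.

\emph{Convergence.} A rooted tree drawn in the plane is determined by its contour walk, a sequence of $2(p-1)$ steps up or down, so $1\le r_p\le4^p$ and $0<\alpha\le1$. If $0<\rho<\sqrt\alpha$ and $|x|\le\rho$, then $|r(x^j)|\le r(\rho^j)\le\rho^{j-2}r(\rho^2)$ for $j\ge2$, because $r(y)/y$ is increasing and $\rho<1$. So $h_r$ is analytic on $|x|<\sqrt\alpha$, and so is $h_E$, since $e_s\le r_s$. For $0<x<\alpha$ we have $x\le x\exp h_r(x)=r(x)\exp(-r(x))\le1/\mathrm e$. Hence $\alpha\le1/\mathrm e<1$, so $\alpha<\sqrt\alpha$, and by continuity $\alpha\exp h_r(\alpha)\le1/\mathrm e$.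

\emph{The strict inequality.} Let $0<x\le\alpha$. Then $E(\pm x^j)\le r(x^j)$ for $j\ge2$, and $E(-x^2)\le\sum_{s\text{ even}}e_sx^{2s}<r(x^2)$ because $r_1=1$. So $h_E(x)<h_r(x)$ and
\[x\exp h_E(x)<x\exp h_r(x)\le\alpha\exp h_r(\alpha)\le1/\mathrm e.\]
By continuity at $x=\alpha$ there is $x_0\in(\alpha,\sqrt\alpha)$ with $0\le x\exp h_E(x)<1/\mathrm e$ on $[0,x_0]$.

\emph{Continuation.} The map $y\mapsto y\exp(-y)$ is a bijection $[0,1)\to[0,1/\mathrm e)$ with nonvanishing derivative, so its inverse $\tau$ is analytic near every point of $[0,1/\mathrm e)$. Then $\Gamma(x)=\tau(x\exp h_E(x))$ is analytic near every point of $[0,x_0]$, with values in $[0,1)$ on this interval. Near $0$ we have $\Gamma=E$, because $E\exp(-E)=x\exp h_E$ and $E(0)=0$. Let $\varepsilon\ge\alpha$ be the radius of convergence of $E$. If $\varepsilon\le x_0$, then $\Gamma=E$ on $[0,\varepsilon)$ by the identity theorem, and $\Gamma$ continues $E$ analytically to a neighborhood of $\varepsilon$. This contradicts Pringsheim's theorem, which states that a power series with nonnegative coefficients and finite radius of convergence $\varepsilon$ is singular at the point $\varepsilon$.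 So $\varepsilon>x_0$ and $E(x_0)=\Gamma(x_0)<1$.

Finally, $E^s$ has nonnegative coefficients, so its term of degree $m$ at $x_0$ is at most $E(x_0)^s<1$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:square}]
Lemma~\ref{lem:rare} with $s=1$ gives $e_K\le x_0^{-K}$, and with \eqref{eq:otter} and $(K-1)(K+1)\le K^2$,
\[\frac{t_{K-1}t_{K+1}}{e_K^2}\ge\gamma^2K^{-5}\Big(\frac{x_0}{\alpha}\Big)^{2K}.\qedhere\]
\end{proof}

\begin{remark}
For even $K\ge6$ and $n=K^2-1$ the parities are reversed. In $V_{K-1}\otimes V_{K-1}$ the character $\chi$ is trivial and the multiplicity of the sign is $r_K^2\ge\gamma^2\alpha^{-2K}K^{-5}$. In $V_{K-2}\otimes V_K$ a pair of trees counts only if all automorphisms of both are even; rooting such a tree at any vertex gives an even rooted tree, so the multiplicity is at most $e_{K-1}e_{K+1}\le x_0^{-2K}$. For large even $K$ the sign gives no obstruction.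
\end{remark}

\section{All large $n$}\label{sec:large}

An arbitrary $n$ is not a product of two nearby even numbers, so we must allow empty cells in the outer grid. Let $p<q$ be even and $n=pq-u$. Moving both indices one step inward replaces the $p\times q$ grid by the $(p+1)\times(q-1)$ grid, whose sides are odd and which has $w=(p+1)(q-1)-n$ empty cells. Exact counts are no longer available, but the exponential gap of Lemma~\ref{lem:rare} leaves room for crude bounds. We need two statements about trees: many trees have at least $u$ orbits of vertices, which keeps the outer count large, and marking $w$ vertices, which shrinks the group that has to be even, raises the inner count only by a factor $m^{2w}$.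

\begin{lemma}\label{lem:orbits}
Let $0\le2u<q$. At least $t_{q-2u}/q$ trees $T$ with $q$ vertices have at least $u$ orbits of vertices under $\operatorname{Aut}T$.
\end{lemma}

\begin{proof}
For $u=0$ all $t_q$ trees qualify, so let $u\ge1$. Attach a path of $2u$ new vertices to the root of a rooted tree with $q-2u$ vertices, and let $T$ be the result and $y$ the far end of the path. The distance from $y$ to the old root is $2u$, so $T$ has diameter $D\ge2u$. The center of $T$, the middle vertex or edge of any longest path, is preserved by all automorphisms, and the vertices of a longest path are at distances $0,1,\dots,\lfloor D/2\rfloor$ from it. So $T$ has more than $u$ orbits. The pair $(T,y)$ determines the rooted tree: the walk of $2u$ steps from $y$ without backtracking is forced and ends at the root. Each $T$ has $q$ vertices, so at least $r_{q-2u}/q\ge t_{q-2u}/q$ different trees $T$ arise.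
\end{proof}

For $w\ge1$ let $e_m^{(w)}$ be the number of isomorphism classes of trees with $m$ vertices and a sequence $(v_1,\dots,v_w)$ of vertices, repetitions allowed, such that every automorphism fixing all $v_i$ is even. Thus $e^{(1)}_m=e_m$.

\begin{lemma}\label{lem:marked}
$e_m^{(w)}\le m^{2w}x_0^{-m}$.
\end{lemma}

\begin{proof}
Let the \emph{skeleton} of $(T;v_1,\dots,v_w)$ be the union of the paths from $v_1$ to the $v_i$, with the $v_i$ marked. Build it by starting from $v_1$ and adding the paths to $v_2,\dots,v_w$ in turn, numbering the vertices in the order of their appearance. The part already built is a subtree containing $v_1$, so the path to $v_i$ stays in it up to some vertex and then consists of new vertices. There are at most $m$ choices for that vertex and at most $m$ for the number of new vertices, which lies between $0$ and $m-1$. So at most $m^{2(w-1)}$ skeletons occur.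

Fix a skeleton with $s$ vertices. Deleting its edges from $T$ leaves $s$ trees, each rooted at its skeleton vertex, with $m$ vertices in total, and this numbered sequence of rooted trees together with the skeleton determines $(T;v_1,\dots,v_w)$. An automorphism of one of the rooted trees, extended by the identity, is an automorphism of $T$ of the same sign fixing all $v_i$. So all $s$ rooted trees are even, and the number of such sequences is the coefficient of $x^m$ in $E(x)^s$, at most $x_0^{-m}$ by Lemma~\ref{lem:rare}.
\end{proof}

\begin{proposition}\label{prop:gap}
Let $p,q$ be even with $p+2\le q$, let $0\le u\le p-5$ and $2u<q$, and put $n=pq-u$, $w=u+q-p-1$. Then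
\begin{align*}
L&:=[V_{p-1}\otimes V_{q-1}:\operatorname{sgn}]\ge t_p\,t_{q-2u}/q,\\
R&:=[V_p\otimes V_{q-2}:\operatorname{sgn}]\le(2pq)^{2w}x_0^{-(p+q)}.
\end{align*}
Consequently $V_{p-1}\otimes V_{q-1}\not\subset V_p\otimes V_{q-2}$ whenever
\begin{equation}\label{eq:Phi}
(p+q)\log\frac{x_0}\alpha>2w\log(2pq)+2u\log\frac1\alpha+6\log q-2\log\gamma.
\end{equation}
\end{proposition}

The quadruple $(i,j,k,l)=(p-1,p,q-2,q-1)$ is admissible in the definition of strong log-concavity: $p\le q-2$, the sums agree, and $q-1\le 5q-3\le d$ because $p\ge6$ and $u<q$.

\begin{proof}
\emph{Lower bound.} Since $u\le\min(p,q)-5$, Proposition~\ref{prop:transfer} gives $L=N(p,q)$. As $p,q$ are even, $\chi$ is trivial in Lemma~\ref{lem:grid}, so $L=\sum_{T,T'}\dim\big(\Lambda^u(A\otimes B)\big)^G$ with $A=\mathbb C^{V(T)}$, $B=\mathbb C^{V(T')}$. The invariants contain $\Lambda^u(A^{\operatorname{Aut}T}\otimes B^{\operatorname{Aut}T'})$. The dimensions of $A^{\operatorname{Aut}T}$ and $B^{\operatorname{Aut}T'}$ are the numbers of vertex orbits, so this space is nonzero for every $T$ as soon as $T'$ has at least $u$ orbits. Lemma~\ref{lem:orbits} gives the bound.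

\emph{Upper bound.} We have $(p+1)(q-1)-n=w\ge1$. By Proposition~\ref{prop:transfer}, $R\le N(p+1,q-1)$, and in Lemma~\ref{lem:grid} now $\chi=\operatorname{sgn}\boxtimes\operatorname{sgn}$. The space $\Lambda^w\mathbb C^{V(T)\times V(T')}$ has a basis indexed by the $w$-element sets $\Sigma$ of cells, which $G$ permutes up to sign. By \eqref{eq:monomial} the orbit of $\Sigma=\{(v_1,v_1'),\dots,(v_w,v_w')\}$ contributes $1$ or $0$, and it contributes $1$ only if $\chi=\varepsilon_\Sigma$ on the stabilizer of $\Sigma$. The character $\varepsilon_\Sigma$ is trivial on the subgroup fixing every cell of $\Sigma$, which is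
\[\operatorname{Aut}(T;v_1,\dots,v_w)\times\operatorname{Aut}(T';v'_1,\dots,v'_w).\]
So for a contributing orbit both factors consist of even permutations. Choose for each contributing orbit a set $\Sigma$ and a numbering of its cells. The isomorphism classes of $(T;v_1,\dots,v_w)$ and $(T';v_1',\dots,v_w')$ determine $T$, $T'$ and the orbit, since a pair of isomorphisms $(g,h)$ of marked trees carries one set of cells to the other. Hence, by Lemma~\ref{lem:marked},
\[R\le e^{(w)}_{p+1}\,e^{(w)}_{q-1}\le\big((p+1)(q-1)\big)^{2w}x_0^{-(p+q)},\]
and $(p+1)(q-1)\le pq+q\le2pq$.

\emph{Comparison.} By \eqref{eq:otter} and $p,\,q-2u\le q$ we have $L\ge\gamma^2q^{-6}\alpha^{2u}\alpha^{-(p+q)}$. Inequality \eqref{eq:Phi} says that this exceeds the upper bound for $R$.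
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
(2) Put $\eta=\frac14\log(x_0/\alpha)>0$. Take $p=K-1$, $q=K+1$ and $u=K^2-1-n\le\eta K/\log K$, so that $w=u+1$ and the inclusion in question is $V_{K-2}\otimes V_K\subset V_{K-1}\otimes V_{K-1}$. For large $K$ we have $u\le K-6$ and $2u<K+1$. The left side of \eqref{eq:Phi} is $8\eta K$. On the right side,
\[2w\log(2pq)\le2(u+1)(2\log K+\log2)\le4\eta K+O(K/\log K),\]
and the other terms are $O(K/\log K)$. So \eqref{eq:Phi} holds for large $K$.

(1) The left side of \eqref{eq:Phi} is of order $p+q\ge2\sqrt{pq}$, so it suffices to find even $p<q$ with $pq\ge n$ such that both $u=pq-n$ and $q-p$ are much smaller than $\sqrt n/\log n$. We look for $p=2(a-b)$, $q=2(a+b)$, so that $pq=4(a^2-b^2)$: first overshoot $n/4$ by a square, then subtract the largest possible square.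

Let $n_0=\lceil n/4\rceil$ and let $a$ be the least positive integer with $a^2\ge n_0+1$. Then $a\ge2$ and $(a-1)^2\le n_0$, so $1\le a^2-n_0\le2a-1$. Let $b=\lfloor\sqrt{a^2-n_0}\rfloor$. Then $1\le b\le\sqrt{2a}$ and $0\le a^2-n_0-b^2\le2b$; the condition $a^2\ge n_0+1$ was chosen to ensure $b\ge1$, hence $q-p=4b\ge2$. Moreover
\[u=4(a^2-b^2-n_0)+(4n_0-n)\in[0,\,8b+3],\qquad w=u+4b-1\le12b+2.\]
Since $\sqrt n/2\le a\le1+\sqrt{n_0}$, we have $b,u,w=O(n^{1/4})$, while $p\ge\sqrt n-2b$ and $q=O(\sqrt n)$. So the hypotheses of Proposition~\ref{prop:gap} hold for large $n$. The left side of \eqref{eq:Phi} is $4a\log(x_0/\alpha)\ge2\sqrt n\log(x_0/\alpha)$, and the right side is $O(n^{1/4}\log n)$ because $pq=n+u\le2n$. Hence $V_{p-1}\otimes V_{q-1}\not\subset V_p\otimes V_{q-2}$ for all large $n$.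
\end{proof}

The ordinary form forces $q=p+2$. The numbers $K^2-1$ with $K$ odd are $4K+4$ apart, while \eqref{eq:Phi} tolerates only $u=O(K/\log K)$, so this argument reaches only the windows in part (2). The freedom to choose $q-p$ is what gives every large $n$ in part (1).

\begin{thebibliography}{9}

\bibitem{CKL} Jinwon Choi, Young-Hoon Kiem and Donggun Lee, \emph{Recursive algorithm and log-concavity of representations on the cohomology of $\overline{\mathcal M}_{0,n}$}, arXiv:2408.10728 (2024).

\bibitem{Harary} Harary, \emph{Graph Theory}.

\bibitem{OEIS} OEIS, sequences A000055 and A000081.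

\bibitem{Otter} Otter, \emph{The number of trees}, Ann. of Math. 49 (1948).

\end{thebibliography}
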